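# Direct limits and restricted flat dimension over commutative noetherian rings

Throughout, $R$ is a commutative noetherian ring; nothing else is assumed unless stated. "F.g." means finitely generated, which for $R$-modules is the same as finitely presented, and $\operatorname{mod}R$ is the class of f.g. modules. For a class $\mathcal C$ of modules, $\varinjlim\mathcal C$ is the class of all modules isomorphic to a direct limit of modules from $\mathcal C$. Flat dimension is written $\operatorname{fd}$. For f.g. $F$, $\Omega^mF$ denotes an $m$-th syzygy in some (not necessarily minimal) resolution by f.g. free modules, and $\Omega^0F=F$.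

## 1. The class $\mathcal{RF}_0$ when $\dim R$ is finite

**Definition.** The restricted flat dimension of an $R$-module $M$ is
$$\operatorname{Rfd}_R(M)=\sup\{\,i\ge 0\mid \operatorname{Tor}_i^R(T,M)\ne0\text{ for some }R\text{-module }T\text{ with }\operatorname{fd}_R(T)<\infty\,\}.$$
For $n\ge 0$ let $\mathcal{RF}_n=\{M\mid\operatorname{Rfd}_RM\le n\}$. In particular, $M\in\mathcal{RF}_0$ means that $\operatorname{Tor}_i^R(T,M)=0$ for all $i>0$ and all $T$ of finite flat dimension.

So a module in $\mathcal{RF}_0$ looks flat to every test module of finite flat dimension. Flat modules belong to $\mathcal{RF}_0$, and there may be many others.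

**Definition.** A class $\mathcal C$ of $R$-modules satisfies the Govorov–Lazard property $(\mathsf{GL})$ if $\mathcal C=\varinjlim(\mathcal C\cap\operatorname{mod}R)$.

The Govorov–Lazard theorem says that the flat modules are exactly the direct limits of f.g. free modules, so the class of flat modules satisfies $(\mathsf{GL})$. We ask whether $\mathcal{RF}_0$ satisfies $(\mathsf{GL})$, in particular over rings of infinite Krull dimension. The question is from Souvik Dey, Michal Hrbek, Giovanna Le Gros, "Govorov–Lazard and finite deconstructibility for Gorenstein and restricted homological dimensions", arXiv:2508.20281 (2025).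

One inclusion always holds: $\operatorname{Tor}$ commutes with direct limits, so $\varinjlim(\mathcal{RF}_0\cap\operatorname{mod}R)\subseteq\mathcal{RF}_0$. The content is to write every $M\in\mathcal{RF}_0$ as a direct limit of f.g. modules that are themselves in $\mathcal{RF}_0$.

**Dimension zero.** Let $R$ be artinian. We claim that $\operatorname{fd}T<\infty$ forces $T$ flat. We may take $R$ local with residue field $k$. Suppose $t=\operatorname{fd}T\ge1$. Since $\operatorname{Tor}_{t+1}(-,T)=0$, the functor $\operatorname{Tor}_t(-,T)$ is left exact. The socle gives an embedding $k\hookrightarrow R$, so $\operatorname{Tor}_t(k,T)\hookrightarrow\operatorname{Tor}_t(R,T)=0$. Every f.g. module has a finite filtration with factors $k$, so $\operatorname{Tor}_t(V,T)=0$ for f.g. $V$, and then for all $V$ by direct limits. This contradicts $\operatorname{fd}T=t$. Hence $\mathcal{RF}_0$ is the class of all modules, and each module is the direct limit of its f.g. submodules.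

**The integers.** For $R=\mathbb Z$ every module has flat dimension at most $1$, so $\mathcal{RF}_0$ consists of the flat, that is, torsion-free groups. Each is the directed union of its f.g. subgroups, which are free.

**F.g. submodules are not enough.** Let $R=k[[x,y]]$ with $k$ a field. All modules have finite flat dimension, so $\mathcal{RF}_0$ is the class of flat modules. Already $M=R\in\mathcal{RF}_0$ has the f.g. submodule $(x,y)$, which is not free and so not in $\mathcal{RF}_0$. The terms of the direct system must be found in another way.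

When $\dim R<\infty$ two inputs suffice. For $\mathcal C\subseteq\operatorname{mod}R$ put
$$\mathcal C^{\top}=\{N\mid\operatorname{Tor}_1^R(C,N)=0\text{ for all }C\in\mathcal C\}.$$
For instance, over $\mathbb Z$ we have $(\operatorname{mod}\mathbb Z)^\top=\{\text{torsion-free groups}\}$, while for $\mathcal C$ the f.g. free modules $\mathcal C^\top$ consists of all modules.

**Proposition 2.** Let $S$ be a commutative noetherian ring and $L$ an $S$-module with $\operatorname{fd}_SL<\infty$. Then $\operatorname{fd}_SL\le\dim S$.

**Proposition 3** (cf. Angeleri Hügel–Trlifaj, *Direct limits of modules of finite projective dimension*). Let $\mathcal C\subseteq\operatorname{mod}R$ contain $0$ and $R$ and be closed under isomorphisms and extensions. If $\operatorname{Tor}_1^R(N,M)=0$ for all $N\in\mathcal C^\top$, then $M\in\varinjlim\mathcal C$.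

As a test of Proposition 3, let $\mathcal C$ be the f.g. free modules. The hypothesis says that $M$ is flat, and the conclusion is the hard half of the Govorov–Lazard theorem.

**Theorem 1.** If $\dim R<\infty$, then $\mathcal{RF}_0$ satisfies $(\mathsf{GL})$.

*Proof, given Propositions 2 and 3.* Let $d=\dim R$ and $\mathcal C=\mathcal{RF}_0\cap\operatorname{mod}R$. This class contains $0$ and $R$ and is closed under isomorphisms and, by the long exact sequence of $\operatorname{Tor}$, under extensions.

**Step 1: produce many members of $\mathcal C$.** For f.g. $F$, the syzygy $\Omega^dF$ lies in $\mathcal C$. Indeed, if $\operatorname{fd}T<\infty$, then $\operatorname{fd}T\le d$ by Proposition 2, so $\operatorname{Tor}_i(T,\Omega^dF)\cong\operatorname{Tor}_{i+d}(T,F)=0$ for $i>0$.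

**Step 2: bound the flat dimension of modules in $\mathcal C^\top$.** If $N\in\mathcal C^\top$, then $\operatorname{Tor}_{d+1}(F,N)\cong\operatorname{Tor}_1(\Omega^dF,N)=0$ for every f.g. $F$, hence $\operatorname{fd}N\le d$.

**Step 3: verify the hypothesis of Proposition 3.** Let $M\in\mathcal{RF}_0$ and $N\in\mathcal C^\top$. By Step 2, $N$ is an allowed test module in the definition of $\mathcal{RF}_0$, so $\operatorname{Tor}_1(N,M)=0$. Proposition 3 gives $M\in\varinjlim\mathcal C$. $\square$

The next two sections prove Propositions 2 and 3. After that we examine which of the three steps survive when $\dim R=\infty$. The answer will be the following theorem.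

**Theorem A.** For every commutative noetherian ring $R$, $\mathcal{RF}_0=\varinjlim(\mathcal{RF}_0\cap\operatorname{mod}R)$.

## 2. Depth and vanishing of $\operatorname{Tor}$

Complexes are graded cohomologically: a chain complex with $F_i$ in homological degree $i$ has $F_i$ in cohomological degree $-i$.

**Definition.** For a module or complex $Y$ over a noetherian local ring $(S,\mathfrak m,k)$,
$$\operatorname{depth}Y=\inf\{i\mid H^i\operatorname{RHom}_S(k,Y)\ne0\}\in\mathbb Z\cup\{\pm\infty\}.$$

For a module $Y$ this is the least $i$ with $\operatorname{Ext}^i_S(k,Y)\neq0$; it is $\ge0$, and $\operatorname{depth}0=\infty$. For f.g. $Y\ne0$ it is the usual depth: finite, at most $\dim Y$, equal to the length of every maximal $Y$-regular sequence in $\mathfrak m$, lowered by exactly $1$ modulo a regular element of $\mathfrak m$, and unchanged if $Y$ is viewed over a quotient ring of $S$ acting on it. A module that is not f.g. can be nonzero of infinite depth: over $S=\mathbb Z_{(p)}$, the element $p$ acts invertibly on $\mathbb Q$ and kills $k$, so $\operatorname{Ext}^i(k,\mathbb Q)=0$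 for all $i$.

We use the following elementary facts without further comment.

* If $H^i(Y)=0$ for $i<c$, then $H^i\operatorname{RHom}(k,Y)=0$ for $i<c$ and $H^c\operatorname{RHom}(k,Y)\cong\operatorname{Hom}(k,H^c(Y))$. To see this, replace $Y$ by a complex of injectives in degrees $\ge c$.
* Depth lemma: if $0\to Y'\to Y\to Y''\to0$ is exact, then $\operatorname{depth}Y\ge\min\{\operatorname{depth}Y',\operatorname{depth}Y''\}$ and $\operatorname{depth}Y'\ge\min\{\operatorname{depth}Y,\operatorname{depth}Y''+1\}$. Also $\operatorname{depth}(Y'\oplus Y'')$ is the minimum of the two depths.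
* $\operatorname{Ext}^i_S(k,-)$ commutes with direct limits, because $k$ has a resolution by f.g. free modules.

**Lemma 4.** Let $(S,\mathfrak m,k)$ be noetherian local, $X$ an $S$-module, $F$ a bounded complex of flat $S$-modules. Then
$$\operatorname{RHom}_S(k,X\otimes_SF)\simeq\operatorname{RHom}_S(k,X)\otimes_k(k\otimes_SF).\tag{E1}$$

*Proof.* Let $G\to k$ be a resolution by f.g. free modules. The natural map $\operatorname{Hom}(G,X)\otimes F\to\operatorname{Hom}(G,X\otimes F)$ is an isomorphism: since $F$ is bounded, only finitely many pairs $(G_i,F_j)$ contribute to each degree, and for f.g. free $G_i$ the map $\operatorname{Hom}(G_i,X)\otimes F_j\to\operatorname{Hom}(G_i,X\otimes F_j)$ is an isomorphism. Let $X\to I$ be an injective resolution. Then $V=\operatorname{Hom}(k,I)$ is a complex of $k$-vector spaces, linked to $\operatorname{Hom}(G,X)$ by the quasi-isomorphisms $\operatorname{Hom}(G,X)\to\operatorname{Hom}(G,I)\leftarrow\operatorname{Hom}(k,I)$. As $-\otimes_SF$ preserves quasi-isomorphisms, $\operatorname{Hom}(G,X)\otimes_SF\simeq V\otimes_SF=V\otimes_k(k\otimes_SF)$. $\square$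

**Lemma 5.** Let $(S,\mathfrak m,k)$ be noetherian local, $\operatorname{fd}_ST<\infty$, and $X$ an $S$-module. Then
$$\operatorname{depth}(T\otimes^L_SX)+\operatorname{depth}S=\operatorname{depth}T+\operatorname{depth}X.$$

*Proof.* Let $F\to T$ be a bounded flat resolution, so that $X\otimes_SF$ represents $T\otimes^L_SX$ and $H^{-i}(k\otimes_SF)=\operatorname{Tor}_i(k,T)$. Put $s(T)=\sup\{i\mid\operatorname{Tor}_i(k,T)\ne0\}<\infty$. By (E1) and the Künneth formula over the field $k$, the lowest nonzero cohomology on the right of (E1) is the tensor product of the lowest ones of the two factors, so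
$$\operatorname{depth}(T\otimes^LX)=\operatorname{depth}X-s(T),$$
with value $\infty$ if $s(T)=-\infty$. For $X=S$ this reads $\operatorname{depth}T=\operatorname{depth}S-s(T)$. Since $\operatorname{depth}S<\infty$, the two equations combine to the claim. $\square$

**Definition.** A module $N$ has *locally finite flat dimension* if $\operatorname{fd}_{R_{\mathfrak p}}N_{\mathfrak p}<\infty$ for every prime $\mathfrak p$. Every module of finite flat dimension has this property. Example 7 will show that the converse fails.

**Lemma 6.** Let $N$ have locally finite flat dimension and let $M$ be any $R$-module.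

(a) $\operatorname{Tor}_i^R(N,M)=0$ for all $i>0$ if and only if $\operatorname{depth}N_{\mathfrak p}+\operatorname{depth}M_{\mathfrak p}\ge\operatorname{depth}R_{\mathfrak p}$ for all $\mathfrak p$.

(b) If $i\ge0$ and $\operatorname{Tor}_i^R(N,M)_{\mathfrak p}\ne0$, then $i\le\operatorname{depth}R_{\mathfrak q}-\operatorname{depth}N_{\mathfrak q}-\operatorname{depth}M_{\mathfrak q}$ for some $\mathfrak q\subseteq\mathfrak p$.

*Proof.* (b) As $\operatorname{fd}N_{\mathfrak p}<\infty$, there is a largest $t\ge i$ with $\operatorname{Tor}_t(N,M)_{\mathfrak p}\ne0$. Let $\mathfrak q\subseteq\mathfrak p$ be an associated prime of this module. The complex $Y=N_{\mathfrak q}\otimes^L_{R_{\mathfrak q}}M_{\mathfrak q}$ has $H^l(Y)=0$ for $l<-t$ and $\operatorname{Hom}(k(\mathfrak q),H^{-t}(Y))\ne0$, so $\operatorname{depth}Y=-t$. Lemma 5 over $R_{\mathfrak q}$ gives $\operatorname{depth}R_{\mathfrak q}-t=\operatorname{depth}N_{\mathfrak q}+\operatorname{depth}M_{\mathfrak q}$. In particular both depths on the right are finite, and $i\le t=\operatorname{depth}R_{\mathfrak q}-\operatorname{depth}N_{\mathfrak q}-\operatorname{depth}M_{\mathfrak q}$.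

(a) "If": were $\operatorname{Tor}_i(N,M)\neq0$ with $i>0$, it would be nonzero at some $\mathfrak p$, and (b) would give $i\le0$. "Only if": the complex $N_{\mathfrak p}\otimes^LM_{\mathfrak p}$ is a module up to isomorphism, so it has depth $\ge0$; now use Lemma 5. $\square$

*Proof of Proposition 2.* If $\operatorname{Tor}^S_i(L,M)\ne0$ for some $M$, it is nonzero at some prime, and Lemma 6(b) over $S$ gives a prime $Q$ with $i\le\operatorname{depth}S_Q\le\dim S_Q\le\dim S$. $\square$

## 3. The $\operatorname{Tor}_1$-criterion for membership in $\varinjlim\mathcal C$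

*Proof of Proposition 3.* Let $\mathcal S$ be a set of representatives of the isomorphism classes of modules in $\mathcal C$. A module $D$ is called *$\mathcal S$-filtered* if it is the union of a continuous well-ordered chain of submodules starting at $0$ whose successive quotients are isomorphic to modules in $\mathcal S$. Continuous means that at a limit ordinal the submodule is the union of the earlier ones.

**Step 1: present $M$ as a quotient of an $\mathcal S$-filtered module by a module $B$ with $\operatorname{Ext}^1(\mathcal S,B)=0$.** Let $0\to K\to R^{(I)}\to M\to0$ be exact. The theorem of Eklof–Trlifaj (*How to make Ext vanish*) gives an exact sequence $0\to K\to B\to D\to0$ with $\operatorname{Ext}^1(C,B)=0$ for all $C\in\mathcal S$ and $D$ $\mathcal S$-filtered. For f.g. modules over a noetherian ring there is a short proof. For each $C\in\mathcal S$ fix $0\to\Omega C\to F_C\to C\to0$ with $F_C$ f.g. free. Put $B_0=K$. Given $B_n$, let $B_{n+1}$ be the pushout of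
$$B_n\longleftarrow\bigoplus_{(C,h)}\Omega C\longrightarrow\bigoplus_{(C,h)}F_C ,$$
where $(C,h)$ runs over all $C\in\mathcal S$ and $h\in\operatorname{Hom}(\Omega C,B_n)$, and the left map is $h$ on the summand $(C,h)$. Then $B_n\to B_{n+1}$ is injective with cokernel $\bigoplus_{(C,h)}C$. Let $B=\bigcup_nB_n$. A map $\Omega C\to B$ has image in some $B_n$, because $\Omega C$ is f.g., and hence extends to a map $F_C\to B_{n+1}\subseteq B$ by construction. So $\operatorname{Hom}(F_C,B)\to\operatorname{Hom}(\Omega C,B)$ is onto and $\operatorname{Ext}^1(C,B)=0$. The module $D=B/K$ is the union of the $B_n/K$, and each quotient $B_{n+1}/B_n$ is a direct sum of modules in $\mathcal S$. Well-ordering the summands refines this to an $\mathcal S$-filtration.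

Let $A$ be the pushout of $R^{(I)}\leftarrow K\to B$. It sits in exact sequences
$$0\to B\to A\to M\to0,\qquad 0\to R^{(I)}\to A\to D\to0 .$$
Since $R\in\mathcal C$, the second sequence shows that $A$ is $\mathcal S$-filtered.

**Step 2: show that every map from a f.g. module $F$ to $M$ lifts to $A$.** Let $(-)^+=\operatorname{Hom}_{\mathbb Z}(-,\mathbb Q/\mathbb Z)$, an exact functor; the evaluation map $V\to V^{++}$ is injective for every $V$. If $G$ is f.g. free, then $\operatorname{Hom}(G,B)^+\cong G\otimes B^+$ naturally. Taking a resolution by f.g. free modules, we get $\operatorname{Tor}_1(F,B^+)\cong\operatorname{Ext}^1(F,B)^+$ for every f.g. $F$. For $F=C\in\mathcal C$ the right side is $0$, so $B^+\in\mathcal C^\top$. By hypothesis $\operatorname{Tor}_1(M,B^+)=0$, and by adjunction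
$$\operatorname{Ext}^1(M,B^{++})\cong\operatorname{Tor}_1(M,B^+)^+=0 .$$
Let $e\in\operatorname{Ext}^1(M,B)$ be the class of $0\to B\to A\to M\to0$ and let $g:F\to M$ be a map with $F$ f.g. The obstruction to lifting $g$ to $A$ is $g^*e\in\operatorname{Ext}^1(F,B)$. Its image in $\operatorname{Ext}^1(F,B^{++})$ is the pullback along $g$ of the image of $e$ in $\operatorname{Ext}^1(M,B^{++})=0$, so it vanishes. But $\operatorname{Ext}^1(F,B)\to\operatorname{Ext}^1(F,B^{++})$ is injective: for a resolution $G\to F$ by f.g. free modules, the map $\operatorname{Hom}(G,B)\to\operatorname{Hom}(G,B^{++})\cong\operatorname{Hom}(G,B)^{++}$ is evaluation, and since $(-)^{++}$ is exact, on $H^1$ it becomes the evaluation map $\operatorname{Ext}^1(F,B)\to\operatorname{Ext}^1(F,B)^{++}$. Hence $g^*e=0$ and $g$ lifts.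

**Step 3: show that every f.g. submodule $X$ of $A$ lies in a submodule $Y\subseteq A$ with $Y\in\mathcal C$.** Let $(A_\alpha)_{\alpha\le\sigma}$ be an $\mathcal S$-filtration of $A=A_\sigma$. We prove the statement for $A_\sigma$ by induction on $\sigma$. The case $\sigma=0$ is trivial, since $0\in\mathcal C$. If $\sigma$ is a limit ordinal, then $X\subseteq A_\alpha$ for some $\alpha<\sigma$, and induction applies. Let $\sigma=\alpha+1$, so that $C=A_\sigma/A_\alpha\in\mathcal C$ is f.g. Enlarge $X$ by finitely many elements so that it maps onto $C$. As $R$ is noetherian, $X\cap A_\alpha$ is f.g., so by induction it lies in some $Y'\subseteq A_\alpha$ with $Y'\in\mathcal C$. Put $Y=X+Y'$. By modularity $Y\cap A_\alpha=Y'+(X\cap A_\alpha)=Y'$, so $Y/Y'\cong(Y+A_\alpha)/A_\alpha=C$. Thus $Y$ is an extension of $C$ by $Y'$, and $Y\in\mathcal C$.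

Steps 2 and 3 together say: every map $F\to M$ with $F$ f.g. factors through a module in $\mathcal C$. Indeed, lift it to $A$, enclose the image in some $Y\in\mathcal C$, and compose with $Y\subseteq A\to M$.

**Step 4: turn the factorization property into a direct limit (Lenzing's criterion).** Consider the small category of pairs $(C,g)$ with $C\in\mathcal S$ and $g:C\to M$; a morphism $(C,g)\to(C',g')$ is a map $h:C\to C'$ with $g'h=g$. It is nonempty. As $\mathcal C$ is closed under finite direct sums, any two objects $(C,g)$, $(C',g')$ map to a common one, given by $(g,g'):C\oplus C'\to M$. If $h,h':(C,g)\to(C',g')$ are parallel, then $g'(h-h')=0$, so $g'$ induces a map $\operatorname{Coker}(h-h')\to M$ from a f.g. module. It factors through some $g'':C''\to M$ with $C''\in\mathcal S$, and the resulting morphism $(C',g')\to(C'',g'')$ equalizes $h$ and $h'$. So the category is filtered, and the colimit of the modules $C$ over it is a direct limit of modules in $\mathcal C$.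

The canonical map $\varinjlim C\to M$ is surjective: for $x\in M$ the map $R\to M$, $1\mapsto x$, factors through some $C\in\mathcal S$. It is injective: let an element of the colimit be represented by $c\in C$ at $(C,g)$, with $g(c)=0$. Then $g$ induces $C/Rc\to M$, which factors through some $(C'',g'')$, and $c$ maps to $0$ under $(C,g)\to(C'',g'')$. Hence $M\in\varinjlim\mathcal C$. $\square$

Theorem 1 is now completely proved.

## 4. Where finite dimension was used

If $\dim R=\infty$, Step 3 in the proof of Theorem 1 is still fine for any $N$ of finite flat dimension, but Steps 1 and 2 lose their uniform bound $d$. The loss in Step 2 is real, as the following ring shows.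

**Example 7.** Let $k$ be a field and $A$ the polynomial ring over $k$ in countably many variables, arranged in blocks, the $n$-th block having $n$ variables ($n\ge1$). Let $\mathfrak p_n$ be the prime ideal generated by the $n$-th block, $W=A\setminus\bigcup_n\mathfrak p_n$, and $R=W^{-1}A$. A polynomial lies in $\mathfrak p_n$ if and only if each of its monomials contains a variable of the $n$-th block. In particular a nonzero polynomial lies in only finitely many $\mathfrak p_n$.

*An ideal $I\subseteq\bigcup_n\mathfrak p_n$ of $A$ lies in some $\mathfrak p_n$.* Assume $I$ lies in no $\mathfrak p_n$. Then $I\ne0$; choose $0\ne f\in I$ and $N\ge1$ such that $f$ only involves blocks $\le N$, so $f\notin\mathfrak p_n$ for $n>N$. By prime avoidance there is $g\in I$ outside $\mathfrak p_1\cup\dots\cup\mathfrak p_N$; in particular $g\neq0$. Let $x$ be a variable from a block $n_0>N$ no variable of which occurs in $g$, and put $h=g+xf\in I$. No monomial of $g$ occurs in $xf$, so $h\in\mathfrak p_n$ only if both $g$ and $xf$ are in $\mathfrak p_n$. For $n\le N$ we have $g\notin\mathfrak p_n$.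 For $n>N$, $n\ne n_0$, we have $xf\notin\mathfrak p_n$. Finally $g\notin\mathfrak p_{n_0}$. So $h\in I$ is in no $\mathfrak p_n$, a contradiction.

Hence the maximal ideals of $R$ are the $\mathfrak m_n=\mathfrak p_nR$. The ring $R_{\mathfrak m_n}=A_{\mathfrak p_n}$ is a localization of a polynomial ring in $n$ variables over a field (the field of fractions of the polynomial ring in the remaining variables) at the ideal of the $n$ variables, so it is regular local of dimension $n$. Thus $\dim R=\infty$. Moreover $R$ is noetherian. Let $J\ne0$ be an ideal and $0\neq f\in J$. Then $f\in\mathfrak m_n$ for finitely many $n$ only. Choose finitely many elements of $J$ which generate $J_{\mathfrak m_n}$ for these $n$. Together with $f$ they generate $J$ at every maximal ideal, hence generate $J$.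

Every nonzero prime $\mathfrak p$ of $R$ lies in finitely many $\mathfrak m_n$, so $\operatorname{fd}_RR/\mathfrak p$, the supremum of the flat dimensions at the $\mathfrak m_n$, is finite. Therefore $M\in\mathcal{RF}_0$ satisfies $\operatorname{Tor}_1(R/\mathfrak p,M)=0$ for all primes $\mathfrak p$, and $M$ is flat. So $\mathcal{RF}_0$ is the class of flat modules, $\mathcal C=\mathcal{RF}_0\cap\operatorname{mod}R$ consists of f.g. projective modules, and $\mathcal C^\top$ is the class of all modules. It contains $N=\bigoplus_nR/\mathfrak m_n$, and $\operatorname{fd}N=\infty$ because $\operatorname{Tor}_n^R(R/\mathfrak m_n,R/\mathfrak m_n)\ne0$ for every $n$. Step 2 of the proof of Theorem 1 is false for this ring, although $\mathcal{RF}_0$ satisfies $(\mathsf{GL})$ here by the Govorov–Lazard theorem.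

The example also points to the remedy. The module $N$ has infinite flat dimension, but $N_{\mathfrak m_n}=R/\mathfrak m_n$ has flat dimension $n$: $N$ has *locally* finite flat dimension. And Step 3 only asks for $\operatorname{Tor}_1(N,M)=0$, which can be tested one prime at a time, where
$$\operatorname{Tor}_1^R(N,M)_{\mathfrak p}\cong\operatorname{Tor}_1^R(N_{\mathfrak p},M),\qquad\operatorname{fd}_RN_{\mathfrak p}\le\operatorname{fd}_{R_{\mathfrak p}}N_{\mathfrak p}.\tag{E2}$$
The inequality holds because flat $R_{\mathfrak p}$-modules are flat over $R$. So the localization $N_{\mathfrak p}$, and not $N$, should serve as the test module. Two questions remain.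

1. Replacement for Step 1: given a prime $\mathfrak p$, is some syzygy of $R/\mathfrak p$ in $\mathcal{RF}_0$, that is, is $\operatorname{Rfd}_R(R/\mathfrak p)<\infty$? The bound may depend on $\mathfrak p$. (Lemma 11.)
2. Replacement for Step 2: from such bounds, different for each prime, can one bound $\operatorname{fd}_{R_{\mathfrak p}}N_{\mathfrak p}$? Below $\mathfrak p$ there may be infinitely many primes, and the bounds at these need not be uniform. (Lemma 8.)

## 5. Locally finite flat dimension by induction on height

**Lemma 8.** Let $\mathcal C\subseteq\operatorname{mod}R$ be such that for each prime $\mathfrak p$ there is $n(\mathfrak p)$ with $\Omega^mR/\mathfrak p\in\mathcal C$ for all $m\ge n(\mathfrak p)$ (in a fixed resolution). Then every $N\in\mathcal C^\top$ has locally finite flat dimension.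

*Proof.* We have $\operatorname{Tor}_{m+1}^R(R/\mathfrak p,N)\cong\operatorname{Tor}_1^R(\Omega^mR/\mathfrak p,N)=0$ for $m\ge n(\mathfrak p)$, that is,
$$\operatorname{Tor}^R_i(R/\mathfrak p,N)=0\quad\text{for }i>n(\mathfrak p).\tag{E3}$$
We show $\operatorname{fd}_{R_{\mathfrak p}}N_{\mathfrak p}<\infty$ by induction on the (finite) height of $\mathfrak p$. Let $S=R_{\mathfrak p}$, $\mathfrak m=\mathfrak pS$, $L=N_{\mathfrak p}$, $d=\dim S<\infty$.

**Step 1: show that high $\operatorname{Tor}$ modules live only at $\mathfrak m$.** For a prime $Q\subsetneq\mathfrak m$ of $S$, the induction hypothesis gives $\operatorname{fd}_{S_Q}L_Q<\infty$, whence $\operatorname{fd}_{S_Q}L_Q\le\dim S_Q\le d$ by Proposition 2. This is where the uniform bound over all smaller primes comes from: the numbers $n(\mathfrak q)$ are no longer needed. So for $i>d$ and every $S$-module $V$, $\operatorname{Tor}_i^S(V,L)$ is supported in $\{\mathfrak m\}$.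

**Step 2: show that $\operatorname{Tor}^S_i(S/Q,L)=0$ for all primes $Q$ of $S$ and all $i>n_0:=\max\{d,n(\mathfrak p)\}$.** For $Q=\mathfrak m$ this is (E3) localized at $\mathfrak p$. If the claim fails, let $Q$ be maximal among the primes violating it, so $Q\ne\mathfrak m$, and pick $x\in\mathfrak m\setminus Q$. The module $S/(Q+xS)$ has a finite filtration with factors $S/Q_j$, $Q_j\supsetneq Q$, so $\operatorname{Tor}_{i+1}^S(S/(Q+xS),L)=0$ for $i>n_0$. The long exact sequence of $0\to S/Q\xrightarrow{x}S/Q\to S/(Q+xS)\to0$ shows that $x$ is injective on $\operatorname{Tor}_i^S(S/Q,L)$ for $i>n_0$. By Step 1, each element of this module generates a f.g. module supported in $\{\mathfrak m\}$, so it is killed by a power of $x$. Hence $\operatorname{Tor}_i^S(S/Q,L)=0$ for all $i>n_0$, a contradiction.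

**Step 3: conclude.** By prime filtrations $\operatorname{Tor}_i^S(V,L)=0$ for all f.g. $V$ and $i>n_0$, and for all $V$ by direct limits. So $\operatorname{fd}_SL\le n_0$. $\square$

## 6. Restricted flat dimension through depth, and its finiteness on f.g. modules

**Lemma 9** (Christensen–Foxby–Frankild). For $n\ge0$: $\operatorname{Rfd}_RM\le n$ if and only if $\operatorname{depth}M_{\mathfrak p}\ge\operatorname{depth}R_{\mathfrak p}-n$ for all $\mathfrak p$.

*Proof.* "If": let $\operatorname{fd}T<\infty$ and $\operatorname{Tor}_i(T,M)\neq0$. Lemma 6(b) with $N=T$ gives $i\le\operatorname{depth}R_{\mathfrak q}-\operatorname{depth}M_{\mathfrak q}\le n$ for some $\mathfrak q$, since $\operatorname{depth}T_{\mathfrak q}\ge0$.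

"Only if": let $T=R_{\mathfrak p}/(\boldsymbol x)$ with $\boldsymbol x$ a maximal $R_{\mathfrak p}$-regular sequence in $\mathfrak pR_{\mathfrak p}$. Then $\operatorname{fd}_RT\le\operatorname{fd}_{R_{\mathfrak p}}T<\infty$ (Koszul resolution) and $\operatorname{depth}T=0$. Lemma 5 gives $\operatorname{depth}(T\otimes^L_{R_{\mathfrak p}}M_{\mathfrak p})=\operatorname{depth}M_{\mathfrak p}-\operatorname{depth}R_{\mathfrak p}$. Since $\operatorname{Tor}_i^{R_{\mathfrak p}}(T,M_{\mathfrak p})\cong\operatorname{Tor}_i^R(T,M)=0$ for $i>n$, this complex has no cohomology in degrees $<-n$, so its depth is $\ge-n$. $\square$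

Three checks of Lemma 9. For $R=k[[x,y]]/(xy)$ the element $x+y$ is regular and $R/(x+y)\cong k[x]/(x^2)$, so $\operatorname{depth}R=1$; at the two minimal primes the localizations are fields. So $\mathcal{RF}_0$ consists of the $M$ with $\operatorname{Hom}(k,M)=0$. It contains $R/(x)$, which is f.g. and killed by $x$, hence not free and not flat. For $R=k[[x,y]]/(x^2,xy)$ the maximal ideal kills $x\ne0$, and at $(x)$ the ring becomes the field $k((y))$. So all depths are $0$ and $\mathcal{RF}_0$ is the class of all modules, although $\dim R=1$. Finally, if $\operatorname{depth}R_{\mathfrak p}\le1$ for all $\mathfrak p$, then $\mathcal{RF}_0$ is given by conditions $\operatorname{Hom}(k(\mathfrak p),M_{\mathfrak p})=0$, so it is closed under submodules, and $(\mathsf{GL})$ holds because $M$ is the union of its f.g. submodules. The example $(x,y)\subset k[[x,y]]$ of Section 1 shows that closure under submodules can fail once a depth equals $2$.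

Lemma 9 turns question 1 of Section 4 into a boundedness statement for $\operatorname{depth}R_{\mathfrak p'}-\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}$ as $\mathfrak p'$ varies. The next lemma shows that this difference is constant near $\mathfrak p$.

**Lemma 10.** Let $X$ be f.g. and $\mathfrak p$ a prime. There is an open $U\ni\mathfrak p$ with
$$\operatorname{depth}X_{\mathfrak p'}=\operatorname{depth}X_{\mathfrak p}+\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}\quad\text{for all }\mathfrak p'\in U\cap V(\mathfrak p).$$

*Proof.* If $X_{\mathfrak p}=0$, then $X$ vanishes on a neighborhood of $\mathfrak p$, where both sides are $\infty$. Let $X_{\mathfrak p}\ne0$.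

**Step 1: choose $U$ so that Koszul homology becomes free over $R/\mathfrak p$.** Let $\boldsymbol x=x_1,\dots,x_n$ generate $\mathfrak p$ and let $K=K(\boldsymbol x;X)$ be the Koszul complex. Its homology modules $H_i(K)$ are f.g. over $R/\mathfrak p$, and $H_0(K)_{\mathfrak p}=X_{\mathfrak p}/\mathfrak pX_{\mathfrak p}\ne0$ by Nakayama. Let $u=\max\{i\mid H_i(K)_{\mathfrak p}\ne0\}$. A f.g. module over a domain becomes free after inverting one nonzero element. So we can choose $s\notin\mathfrak p$ such that $H_i(K)_s=0$ for $i>u$ and $H_i(K)_s$ is free over $(R/\mathfrak p)_s$ for $i\le u$. Put $U=D(s)$. Fix $\mathfrak p'\in V(\mathfrak p)\cap D(s)$ and write $S=R_{\mathfrak p'}$, $k=k(\mathfrak p')$, $A=S/\mathfrak pS$, $a=\operatorname{depth}A<\infty$ (over $S$, or over $A$, which is the same). Then $H_i(K)_{\mathfrak p'}\cong A^{r_i}$ with $r_u>0$.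

**Step 2: compute $\operatorname{depth}K_{\mathfrak p'}$ from $X$.** By (E1) with $F=K(\boldsymbol x;S)$, $\operatorname{RHom}_S(k,K_{\mathfrak p'})\simeq\operatorname{RHom}_S(k,X_{\mathfrak p'})\otimes_kK(\boldsymbol x;k)$. As $\boldsymbol x\subseteq\mathfrak p'$, the complex $K(\boldsymbol x;k)$ has zero differential, and its lowest cohomological degree is $-n$. Hence $\operatorname{depth}K_{\mathfrak p'}=\operatorname{depth}X_{\mathfrak p'}-n$.

**Step 3: compute $\operatorname{depth}K_{\mathfrak p'}$ from its homology.** Let $Y=K_{\mathfrak p'}$ and consider the truncation triangle $A^{r_u}[u]\to Y\to Y'\to$, where $Y'$ has homology $A^{r_i}$ in homological degrees $0\le i<u$ only. The cohomology of $\operatorname{RHom}(k,A^{r_i}[i])$ vanishes in degrees $<a-i$. By induction over the truncations of $Y'$, $\operatorname{RHom}(k,Y')$ has no cohomology in degrees $<a-u+1$. The lowest nonzero cohomology of $\operatorname{RHom}(k,A^{r_u}[u])$ is in degree $a-u$. In the long exact sequence this cohomology injects into $H^{a-u}\operatorname{RHom}(k,Y)$, and there is nothing in lower degrees.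 So $\operatorname{depth}Y=a-u$.

**Step 4: compare.** Steps 2 and 3 give $\operatorname{depth}X_{\mathfrak p'}=a+(n-u)$. For $\mathfrak p'=\mathfrak p$ we have $A=k(\mathfrak p)$ and $a=0$, so $n-u=\operatorname{depth}X_{\mathfrak p}$. $\square$

**Lemma 11** (cf. Avramov–Iyengar–Lipman, *Reflexivity and rigidity for complexes I*). If $F$ is f.g., then $r(F):=\sup_{\mathfrak p}(\operatorname{depth}R_{\mathfrak p}-\operatorname{depth}F_{\mathfrak p})<\infty$. Hence $\operatorname{Rfd}_RF<\infty$.

*Proof.* For $0\to F'\to F\to F''\to0$ the depth lemma gives $r(F)\le\max\{r(F'),r(F'')\}$, so prime filtrations reduce us to $F=R/\mathfrak p$. If the claim fails, choose $\mathfrak p$ maximal with $r(R/\mathfrak p)=\infty$; this is possible as $R$ is noetherian. By Lemma 10 with $X=R$ there is $s\notin\mathfrak p$ with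
$$\operatorname{depth}R_{\mathfrak p'}-\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}=\operatorname{depth}R_{\mathfrak p}\quad\text{for all }\mathfrak p'\in V(\mathfrak p)\cap D(s).$$
For $\mathfrak p'\in V(\mathfrak p)\cap V(s)$, the element $s\in\mathfrak p'$ is regular on $(R/\mathfrak p)_{\mathfrak p'}$, so $\operatorname{depth}(R/(\mathfrak p+sR))_{\mathfrak p'}=\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}-1$ and
$$\operatorname{depth}R_{\mathfrak p'}-\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}\le r(R/(\mathfrak p+sR))-1<\infty .$$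
Here the last inequality holds because $R/(\mathfrak p+sR)$ has a filtration with factors $R/\mathfrak p_i$, $\mathfrak p_i\supsetneq\mathfrak p$, and $\mathfrak p$ was chosen maximal. For $\mathfrak p'\notin V(\mathfrak p)$ the difference is $-\infty$. Together these bounds contradict $r(R/\mathfrak p)=\infty$. The last assertion follows from the "if" part of Lemma 9. $\square$

## 7. Proof of Theorem A

Let $\mathcal C=\mathcal{RF}_0\cap\operatorname{mod}R$. We know $\varinjlim\mathcal C\subseteq\mathcal{RF}_0$, and $\mathcal C$ contains $0$ and $R$ and is closed under isomorphisms and extensions.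

**Step 1: show that high syzygies of each $R/\mathfrak p$ lie in $\mathcal C$.** Lemma 11 gives $n(\mathfrak p)\in\mathbb N$ with $\operatorname{Rfd}(R/\mathfrak p)\le n(\mathfrak p)$. For $m\ge n(\mathfrak p)$ and $\operatorname{fd}T<\infty$,
$$\operatorname{Tor}_i(T,\Omega^mR/\mathfrak p)\cong\operatorname{Tor}_{i+m}(T,R/\mathfrak p)=0\quad\text{for all }i>0,$$
so $\Omega^mR/\mathfrak p\in\mathcal C$.

**Step 2: control $\mathcal C^\top$.** By Step 1 and Lemma 8, every $N\in\mathcal C^\top$ has locally finite flat dimension.

**Step 3: verify the hypothesis of Proposition 3.** Let $M\in\mathcal{RF}_0$ and $N\in\mathcal C^\top$. For each $\mathfrak p$, (E2) and Step 2 give $\operatorname{fd}_RN_{\mathfrak p}<\infty$, so $\operatorname{Tor}_1^R(N,M)_{\mathfrak p}\cong\operatorname{Tor}_1^R(N_{\mathfrak p},M)=0$ by the definition of $\mathcal{RF}_0$. Hence $\operatorname{Tor}_1^R(N,M)=0$ for all $N\in\mathcal C^\top$, and $M\in\varinjlim\mathcal C$ by Proposition 3. $\blacksquare$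

So $\mathcal{RF}_0$ satisfies $(\mathsf{GL})$ for every commutative noetherian ring, in particular for every one of infinite Krull dimension.

## 8. Classes defined by a depth function

By Lemma 9, $\mathcal{RF}_n$ is cut out by lower bounds on depth. Let $f:\operatorname{Spec}R\to\mathbb N=\{0,1,\dots\}$ satisfy $f(\mathfrak p)\le\operatorname{depth}R_{\mathfrak p}$ for all $\mathfrak p$, and put
$$\mathcal D_f=\{M\mid\operatorname{depth}M_{\mathfrak p}\ge f(\mathfrak p)\ \text{for all }\mathfrak p\}.$$
As depths of modules are $\ge0$, $\mathcal{RF}_n=\mathcal D_{f_n}$ with $f_n(\mathfrak p)=\max\{\operatorname{depth}R_{\mathfrak p}-n,0\}$. Consider two conditions on $f$: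

* (i) for all $\mathfrak p$ and all primes $P$ of the completion $\widehat{R_{\mathfrak p}}$, with $\mathfrak q=P\cap R$ (the preimage of $P$ in $R$):
$$f(\mathfrak p)\le f(\mathfrak q)+\operatorname{depth}\big((\widehat{R_{\mathfrak p}})_P/\mathfrak q(\widehat{R_{\mathfrak p}})_P\big)+\dim\widehat{R_{\mathfrak p}}/P;$$
* (ii) every $\mathfrak q$ has an open neighborhood $U$ with $f(\mathfrak p)\le f(\mathfrak q)+\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}$ for all $\mathfrak p\in U\cap V(\mathfrak q)$.

**Theorem B.**

* (B1) $\mathcal D_f$ satisfies $(\mathsf{GL})$ if and only if $f$ satisfies (i) and (ii).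
* (B2) For every $n\ge0$, $\mathcal{RF}_n$ satisfies $(\mathsf{GL})$, over every commutative noetherian ring.
* (B3) $f\mapsto\mathcal D_f\cap\operatorname{mod}R$ is a bijection from the functions $f\le\operatorname{depth}R_{(-)}$ satisfying (i), (ii) to the subcategories $\mathcal X\subseteq\operatorname{mod}R$ that contain $R$, are closed under isomorphisms, extensions, direct summands and syzygies (kernels of epimorphisms $R^n\to C$, $C\in\mathcal X$), and contain, for each prime $\mathfrak p$, some $\Omega^mR/\mathfrak p$. Moreover $\varinjlim\mathcal X=\mathcal D_f$.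

**A function that satisfies both conditions.** Let $R=\mathbb Z$, let $W$ be a set of prime numbers, and let $f(p\mathbb Z)=1$ for $p\in W$ and $f=0$ elsewhere. Then $\mathcal D_f$ consists of the groups without elements of order $p$ for $p\in W$. It is closed under subgroups, so it satisfies $(\mathsf{GL})$. Conditions (i) and (ii) hold: when $\mathfrak q=\mathfrak p$ they are trivial, and when $\mathfrak q=0\ne\mathfrak p=p\mathbb Z$ they read $f(p\mathbb Z)\le0+0+1$ and $f(p\mathbb Z)\le0+1$.

**A function that violates (i).** Let $R=k[[x,y]]$ with maximal ideal $\mathfrak m$, $f(\mathfrak m)=2$ and $f=0$ elsewhere. For $\mathfrak p=\mathfrak m$ and $P=\mathfrak q=(x)$, (i) would say $2\le0+0+1$. Indeed $\mathcal D_f$ fails $(\mathsf{GL})$. A f.g. module of depth $\ge2$ is free by Auslander–Buchsbaum, so $\varinjlim(\mathcal D_f\cap\operatorname{mod}R)$ consists of flat modules. But $M=k((y))=R_{(x)}/xR_{(x)}$ is not flat, being killed by $x$, and $y$ acts invertibly on $M$ and kills $k$, so $\operatorname{depth}M=\infty$ at $\mathfrak m$ and $M\in\mathcal D_f$.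

## 9. The class $\varinjlim\mathcal C$ is determined by minimal depths

**Proposition 12.** Let $\mathcal C\subseteq\operatorname{mod}R$ contain $0,R$, be closed under isomorphisms, extensions and syzygies (kernels of epimorphisms $R^n\to C$, $C\in\mathcal C$), and contain for each $\mathfrak p$ some $\Omega^mR/\mathfrak p$. Put $f(\mathfrak p)=\min\{\operatorname{depth}C_{\mathfrak p}\mid C\in\mathcal C\}\le\operatorname{depth}R_{\mathfrak p}$. Then $\varinjlim\mathcal C=\mathcal D_f$.

*Proof.* "$\subseteq$": $\operatorname{Ext}^i_{R_{\mathfrak p}}(k(\mathfrak p),-)$ commutes with direct limits, so $\mathcal D_f$ is closed under them.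

"$\supseteq$": let $M\in\mathcal D_f$ and $N\in\mathcal C^\top$. Once a syzygy of $R/\mathfrak p$ is in $\mathcal C$, so are all later ones in the same resolution. So Lemma 8 applies and $N$ has locally finite flat dimension. Also, $\operatorname{Tor}_i(N,C)\cong\operatorname{Tor}_1(N,\Omega^{i-1}C)=0$ for all $i>0$ and $C\in\mathcal C$. For a prime $\mathfrak q$ choose $C\in\mathcal C$ with $\operatorname{depth}C_{\mathfrak q}=f(\mathfrak q)$. Lemma 6(a), applied to $N$ and $C$, gives $\operatorname{depth}N_{\mathfrak q}\ge\operatorname{depth}R_{\mathfrak q}-f(\mathfrak q)$. As $\operatorname{depth}M_{\mathfrak q}\ge f(\mathfrak q)$, we get $\operatorname{depth}N_{\mathfrak q}+\operatorname{depth}M_{\mathfrak q}\ge\operatorname{depth}R_{\mathfrak q}$ for all $\mathfrak q$. Lemma 6(a), now for $N$ and $M$, gives $\operatorname{Tor}_1(N,M)=0$. Proposition 3 applies. $\square$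

*The case $\mathcal C=\mathcal D_f\cap\operatorname{mod}R$.* If $f\le\operatorname{depth}R_{(-)}$, then $\mathcal D_f\cap\operatorname{mod}R$ satisfies the hypotheses of Proposition 12 and is closed under direct summands. It contains $0$ and $R$. Closure under extensions and syzygies is the depth lemma (for the kernel $K$ of $R^n\to C$, $\operatorname{depth}K_{\mathfrak p}\ge\min\{\operatorname{depth}R_{\mathfrak p},\operatorname{depth}C_{\mathfrak p}+1\}\ge f(\mathfrak p)$). And it contains $\mathcal{RF}_0\cap\operatorname{mod}R$ by Lemma 9, hence the required syzygies by Step 1 of Section 7. Its minimal depth function $f'(\mathfrak q)=\min\{\operatorname{depth}C_{\mathfrak q}\mid C\in\mathcal D_f\cap\operatorname{mod}R\}$ satisfies $f'\ge f$, and $\varinjlim(\mathcal D_f\cap\operatorname{mod}R)=\mathcal D_{f'}$. So (B1) is a question about whether $f'=f$.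

We need three facts about depth.

**(F1)** *Over a noetherian local ring $(S,\mathfrak m,k)$, $\operatorname{depth}\Omega^mk=m$ for $0\le m\le\operatorname{depth}S$, for any resolution by f.g. free modules.* We induct on $m$; $m=0$ is clear. For $m\ge1$ take $0\to\Omega^mk\to F\to\Omega^{m-1}k\to0$ with $F$ free. As $\operatorname{Ext}^i(k,F)=0$ for $i<\operatorname{depth}S$, the map $\operatorname{Ext}^{i-1}(k,\Omega^{m-1}k)\to\operatorname{Ext}^i(k,\Omega^mk)$ is an isomorphism for $i<\operatorname{depth}S$ and injective for $i=\operatorname{depth}S$. So $\operatorname{Ext}^i(k,\Omega^mk)=0$ for $i<m$ and $\operatorname{Ext}^m(k,\Omega^mk)\ne0$.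

**(F2)** *If $(A,\mathfrak n)$ is noetherian local, $M$ f.g. and $P$ prime, then $\operatorname{depth}M\le\operatorname{depth}M_P+\dim A/P$.* We may assume $M_P\ne0$. A saturated chain of primes from $P$ to $\mathfrak n$ has length at most $\dim A/P$, so it suffices to show $\operatorname{depth}M_{P'}\le\operatorname{depth}M_P+1$ for adjacent primes $P\subset P'$. Localize, so that $P'$ is the maximal ideal of $A$. Let $i=\operatorname{depth}M_P$ and $E=\operatorname{Ext}_A^i(A/P,M)$, which is nonzero because it is so at $P$. Let $x\in P'\setminus P$. The sequence $0\to A/P\xrightarrow{x}A/P\to A/(P+xA)\to0$ gives $E/xE\hookrightarrow\operatorname{Ext}^{i+1}(A/(P+xA),M)$, and $E/xE\ne0$ by Nakayama. As $A/(P+xA)$ has finite length, a nonzero $\operatorname{Ext}^{i+1}$ from it forces $\operatorname{depth}M\le i+1$.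

**(F3)** *If $S\to S'$ is a flat local homomorphism of noetherian local rings, $\mathfrak m$ is the maximal ideal of $S$ and $M\ne0$ is a f.g. $S$-module, then $\operatorname{depth}_{S'}(M\otimes_SS')=\operatorname{depth}M+\operatorname{depth}S'/\mathfrak mS'$* (Bruns–Herzog, Prop. 1.2.16). In particular, depth does not change under completion.

## 10. Necessity of (i) and (ii)

Let $\mathcal D_f$ satisfy $(\mathsf{GL})$ and let $\mathcal C=\mathcal D_f\cap\operatorname{mod}R$. By Section 9, $\mathcal D_f=\varinjlim\mathcal C=\mathcal D_{f'}$ with $f'\ge f$.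

**Step 1: show $f'=f$ with a module that need not be f.g. over $R$.** Fix $\mathfrak q$ and let $X=\Omega^{f(\mathfrak q)}_{R_{\mathfrak q}}(k(\mathfrak q))$, a syzygy over $R_{\mathfrak q}$, viewed as an $R$-module. Since $f(\mathfrak q)\le\operatorname{depth}R_{\mathfrak q}$, (F1) gives $\operatorname{depth}X_{\mathfrak q}=f(\mathfrak q)$. For $\mathfrak p\subsetneq\mathfrak q$ we have $k(\mathfrak q)_{\mathfrak p}=0$, so the resolution localizes to a split exact sequence, $X_{\mathfrak p}$ is free over $R_{\mathfrak p}$ (possibly $0$), and its depth is at least $\operatorname{depth}R_{\mathfrak p}\ge f(\mathfrak p)$. For $\mathfrak p\not\subseteq\mathfrak q$, an element of $\mathfrak p\setminus\mathfrak q$ acts invertibly on $X$ and kills $k(\mathfrak p)$, so $\operatorname{depth}X_{\mathfrak p}=\infty$. Hence $X\in\mathcal D_f=\mathcal D_{f'}$, and $f(\mathfrak q)=\operatorname{depth}X_{\mathfrak q}\ge f'(\mathfrak q)$.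

So for each $\mathfrak q$ there is $C\in\mathcal C$ with $\operatorname{depth}C_{\mathfrak q}=f(\mathfrak q)$; fix it for the next two steps. In particular $C_{\mathfrak q}\neq0$.

**Step 2: deduce (ii).** Lemma 10 for $C$ gives an open $U\ni\mathfrak q$ with $f(\mathfrak p)\le\operatorname{depth}C_{\mathfrak p}=f(\mathfrak q)+\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}$ for $\mathfrak p\in U\cap V(\mathfrak q)$.

**Step 3: deduce (i).** Let $P\in\operatorname{Spec}\widehat{R_{\mathfrak p}}$ lie over $\mathfrak q$. Note that $(\widehat{C_{\mathfrak p}})_P=C_{\mathfrak q}\otimes_{R_{\mathfrak q}}(\widehat{R_{\mathfrak p}})_P$ and that $R_{\mathfrak q}\to(\widehat{R_{\mathfrak p}})_P$ is flat and local. By (F2) and (F3),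
$$f(\mathfrak p)\le\operatorname{depth}C_{\mathfrak p}=\operatorname{depth}\widehat{C_{\mathfrak p}}\le\operatorname{depth}(\widehat{C_{\mathfrak p}})_P+\dim\widehat{R_{\mathfrak p}}/P=f(\mathfrak q)+\operatorname{depth}\big((\widehat{R_{\mathfrak p}})_P/\mathfrak q(\widehat{R_{\mathfrak p}})_P\big)+\dim\widehat{R_{\mathfrak p}}/P .$$

## 11. Sufficiency: repairing a syzygy of $R/\mathfrak q$ prime by prime

Assume (i) and (ii). By Section 9 it suffices to find, for each prime $\mathfrak q$, a f.g. module $C\in\mathcal D_f$ with $\operatorname{depth}C_{\mathfrak q}=f(\mathfrak q)$.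

The obvious candidate is $X_0=\Omega^{f(\mathfrak q)}(R/\mathfrak q)$. It has the right depth at $\mathfrak q$ and is free off $V(\mathfrak q)$. But it can be too shallow at primes strictly above $\mathfrak q$. Take $R=k[[a,b,c,d]]$ mapping onto $D=k[[s^4,s^3t,st^3,t^4]]$ with kernel $\mathfrak q$, and $f=f_2$, so $f_2(\mathfrak p)=\max\{\operatorname{ht}\mathfrak p-2,0\}$. Here $\operatorname{ht}\mathfrak q=2$, $f_2(\mathfrak q)=0$ and $X_0=D$. Put $D'=k[[s^4,s^3t,s^2t^2,st^3,t^4]]$. All monomials in $s,t$ of degree $8$ lie in $D$ (for example $s^6t^2=(s^3t)^2$, $s^5t^3=s^4\cdot st^3$, $s^4t^4=s^4\cdot t^4$), and a monomial of degree $4n\ge12$ is $s^4$ or $t^4$ times a monomial of degree $4(n-1)$. So $D'/D\cong k$, spanned by $s^2t^2$. As a $D'$-module, $D'$ is a direct summand of $k[[s,t]]$, on which $s^4,t^4$ is a regular sequence, so $\operatorname{depth}D'=2$. From $0\to D\to D'\to k\to0$ we get $H^1_{\mathfrak m}(D)\cong k$ and $\operatorname{depth}D=1<2=f_2(\mathfrak m)$. At the other primes nothing is wrong: a localization of $D$ at a height-one prime is a one-dimensional domain, of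 depth $1$. The module $D'$ has the required depth everywhere. It is an extension of $H^1_{\mathfrak m}(D)$ by $D$, chosen so that $H^0_{\mathfrak m}(k)\to H^1_{\mathfrak m}(D)$ is an isomorphism and the offending local cohomology disappears. We now do this in general.

For f.g. $X$ let
$$B(X)=\{\mathfrak p\mid\operatorname{depth}X_{\mathfrak p}<f(\mathfrak p)\},\qquad Z(X)=\overline{B(X)} .$$

**Claim 1.** If $\mathfrak p\notin B(X)$, there is an open $U\ni\mathfrak p$ with $U\cap V(\mathfrak p)\cap B(X)=\emptyset$.

*Proof.* By Lemma 10 and (ii), for $\mathfrak p'\in V(\mathfrak p)$ near $\mathfrak p$,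
$$\operatorname{depth}X_{\mathfrak p'}=\operatorname{depth}X_{\mathfrak p}+\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}\ge f(\mathfrak p)+\operatorname{depth}(R/\mathfrak p)_{\mathfrak p'}\ge f(\mathfrak p').\qquad\square$$

**Consequence.** If $V(\mathfrak p)$ is an irreducible component of $Z(X)$, then $\mathfrak p\in B(X)$, and $\mathfrak p$ is minimal in $B(X)$.

*Proof.* Suppose $\mathfrak p\notin B(X)$. Take $U$ from Claim 1 and remove from it the finitely many other components of $Z(X)$. The result is an open neighborhood of $\mathfrak p$ which meets $Z(X)$ only inside $U\cap V(\mathfrak p)$, so it misses $B(X)$. This is impossible as $\mathfrak p\in\overline{B(X)}$. If $\mathfrak p''\in B(X)$ and $\mathfrak p''\subseteq\mathfrak p$, then $V(\mathfrak p)\subseteq V(\mathfrak p'')\subseteq Z(X)$, so $\mathfrak p''=\mathfrak p$. $\square$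

**Claim 2.** If $\mathfrak p$ is minimal in $B(X)$, there is a f.g. module $X'$ such that

* $(\alpha)$ for $\mathfrak p'\notin V(\mathfrak p)$, $X'_{\mathfrak p'}\cong X_{\mathfrak p'}\oplus(\text{f.g. free})$;
* $(\beta)$ $\operatorname{depth}X'_{\mathfrak p}\ge f(\mathfrak p)$.

We use standard facts on local cohomology over a noetherian local ring $(S,\mathfrak m)$. The depth of a f.g. module $X$ is the least $i$ with $H^i_{\mathfrak m}(X)\ne0$. If every element of $L$ is killed by a power of $\mathfrak m$, then $H^0_{\mathfrak m}(L)=L$ and $H^i_{\mathfrak m}(L)=0$ for $i>0$; more generally $R\Gamma_{\mathfrak m}Y\simeq Y$ for a bounded below complex $Y$ whose cohomology modules have this property, in particular for $Y=R\Gamma_{\mathfrak m}X$. Local cohomology of a f.g. module is unchanged by completion, and by viewing the module over another noetherian local ring mapping onto $S$. Local duality: over a regular local ring $Q$ of dimension $s$, $H^i(M)$ with support in the maximal ideal is the Matlis dual of $\operatorname{Ext}_Q^{s-i}(M,Q)$ for f.g. $M$.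

*Proof of Claim 2.*

**Step 1: reduce to raising the depth at $\mathfrak p$ by at least one.** Let $j=\operatorname{depth}X_{\mathfrak p}<f(\mathfrak p)$. It suffices to find a f.g. $X'$ with $(\alpha)$ and $\operatorname{depth}X'_{\mathfrak p}>j$. Indeed, by $(\alpha)$, $f\le\operatorname{depth}R_{(-)}$ and minimality of $\mathfrak p$, no $\mathfrak p'\subsetneq\mathfrak p$ lies in $B(X')$. So either $(\beta)$ holds or $\mathfrak p$ is minimal in $B(X')$, and we repeat. Condition $(\alpha)$ is preserved under repetition, and finitely many repetitions suffice.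

**Step 2: settle $j=0$.** Let $X'=X/\Gamma_{\mathfrak p}(X)$, where $\Gamma_{\mathfrak p}(X)$ consists of the elements killed by a power of $\mathfrak p$. For $\mathfrak p'\notin V(\mathfrak p)$, $\Gamma_{\mathfrak p}(X)_{\mathfrak p'}=0$, which gives $(\alpha)$. At $\mathfrak p$, $X'_{\mathfrak p}=X_{\mathfrak p}/\Gamma_{\mathfrak pR_{\mathfrak p}}(X_{\mathfrak p})$ has $H^0_{\mathfrak pR_{\mathfrak p}}=0$, so its depth is positive.

From now on $j\ge1$. Put $S=R_{\mathfrak p}$, $\mathfrak m=\mathfrak pS$, $L=H^j_{\mathfrak m}(X_{\mathfrak p})\ne0$.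

**Step 3: show that $L$ has finite length, so that it can enter a f.g. construction.** This is where (i) is used. Write $\widehat S=Q/I$ with $Q$ complete regular local of dimension $s$, and let $\widehat X=X_{\mathfrak p}\otimes_S\widehat S$. By local duality, $L=H^j_{\widehat{\mathfrak m}}(\widehat X)$ is the Matlis dual of the f.g. module $\operatorname{Ext}_Q^{s-j}(\widehat X,Q)$, which is killed by $I$. It suffices to show that the latter vanishes at each non-maximal prime $P'\supseteq I$ of $Q$: then it has finite length, and so does its Matlis dual $L$, over $\widehat S$ and equally over $S$.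

Let $P=P'/I$, $c=\dim Q/P'=\dim\widehat S/P$, $\mathfrak q'=P\cap R$. Then $\mathfrak q'\subsetneq\mathfrak p$, since $\mathfrak q'=\mathfrak p$ would give $P\supseteq\mathfrak p\widehat S=\widehat{\mathfrak m}$. As $\mathfrak p$ is minimal in $B(X)$, $\mathfrak q'\notin B(X)$. If $X_{\mathfrak q'}=0$, then $\widehat X_P=X_{\mathfrak q'}\otimes_{R_{\mathfrak q'}}\widehat S_P=0$ and there is nothing to show. Otherwise, by (F3) and (i),
$$\operatorname{depth}\widehat X_P=\operatorname{depth}X_{\mathfrak q'}+\operatorname{depth}(\widehat S_P/\mathfrak q'\widehat S_P)\ge f(\mathfrak q')+\operatorname{depth}(\widehat S_P/\mathfrak q'\widehat S_P)\ge f(\mathfrak p)-c>j-c .$$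
The regular local ring $Q_{P'}$ has dimension $s-c$. By local duality over it, the Matlis dual of $\operatorname{Ext}^{s-j}_{Q_{P'}}(\widehat X_P,Q_{P'})$ is the local cohomology of $\widehat X_P$ in degree $(s-c)-(s-j)=j-c$, with support in the maximal ideal. It is $0$ because $j-c<\operatorname{depth}\widehat X_P$. A module with zero Matlis dual is zero.

**Step 4: find a class in $\operatorname{Ext}^j$ that hits all of $H^j_{\mathfrak m}(X_{\mathfrak p})$.** As $H^i_{\mathfrak m}(X_{\mathfrak p})=0$ for $i<j$, truncation gives maps $L[-j]\to R\Gamma_{\mathfrak m}X_{\mathfrak p}\to X_{\mathfrak p}$ in the derived category. Let $\eta\in\operatorname{Ext}^j_S(L,X_{\mathfrak p})$ be their composite. Apply $R\Gamma_{\mathfrak m}$ and take $H^j$. The second map becomes an isomorphism, since $R\Gamma_{\mathfrak m}$ is idempotent. The first map is unchanged, since both its terms have cohomology whose elements are killed by powers of $\mathfrak m$; on $H^j$ it is an isomorphism by the choice of truncation. So $\eta$ induces an isomorphism $L=H^0_{\mathfrak m}(L)\to H^j_{\mathfrak m}(X_{\mathfrak p})$.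

**Step 5: descend this class to an extension of f.g. $R$-modules.** Let $\tilde L\subseteq L$ be a f.g. $R$-submodule generating $L$ over $S$. Then $\tilde L_{\mathfrak p}=L$, and $\tilde L$ is killed by a power of $\mathfrak p$, so $\operatorname{Supp}\tilde L\subseteq V(\mathfrak p)$. As $\operatorname{Ext}^j_R(\tilde L,X)_{\mathfrak p}=\operatorname{Ext}^j_S(L,X_{\mathfrak p})$, there are $u\in R\setminus\mathfrak p$ and $\xi\in\operatorname{Ext}^j_R(\tilde L,X)$ with image $u\eta$. Let $E=\Omega^{j-1}\tilde L$. The iterated connecting map $\operatorname{Ext}^1_R(E,X)\to\operatorname{Ext}^j_R(\tilde L,X)$ is an isomorphism, so $\xi$ is the image of the class of some extension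
$$0\to X\to X'\to E\to0 .\tag{E4}$$

**Step 6: check $(\alpha)$.** For $\mathfrak p'\notin V(\mathfrak p)$, $\tilde L_{\mathfrak p'}=0$, so the resolution of $\tilde L$ splits at $\mathfrak p'$, $E_{\mathfrak p'}$ is f.g. free (zero if $j=1$), and (E4) splits at $\mathfrak p'$.

**Step 7: compute the local cohomology of $E_{\mathfrak p}$.** Write $\Omega^kL=(\Omega^k\tilde L)_{\mathfrak p}$, so $E_{\mathfrak p}=\Omega^{j-1}L$. Free $S$-modules have $H^i_{\mathfrak m}=0$ for $i<\operatorname{depth}S$, and $j<f(\mathfrak p)\le\operatorname{depth}S$. The sequences $0\to\Omega^kL\to F\to\Omega^{k-1}L\to0$ with $F$ free give isomorphisms $H^{i-1}_{\mathfrak m}(\Omega^{k-1}L)\cong H^i_{\mathfrak m}(\Omega^kL)$ for $i<\operatorname{depth}S$. Hence: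

* $H^{j-1}_{\mathfrak m}(E_{\mathfrak p})\cong H^0_{\mathfrak m}(L)=L$ via iterated connecting maps;
* $H^j_{\mathfrak m}(E_{\mathfrak p})\cong H^1_{\mathfrak m}(L)=0$;
* $H^i_{\mathfrak m}(E_{\mathfrak p})\cong H^0_{\mathfrak m}(\Omega^{j-1-i}L)=0$ for $0\le i<j-1$, since $\Omega^{j-1-i}L$ is contained in a free module and $\operatorname{depth}S>0$.

**Step 8: show that the connecting map of (E4) is an isomorphism and read off the depth.** Localize (E4) at $\mathfrak p$ and let $\partial:H^{j-1}_{\mathfrak m}(E_{\mathfrak p})\to H^j_{\mathfrak m}(X_{\mathfrak p})$ be the connecting map. By construction $u\eta$ is, up to sign, the Yoneda product $L\to E_{\mathfrak p}[j-1]\to X_{\mathfrak p}[j]$ of the connecting morphisms of the syzygy sequences with the class of (E4) at $\mathfrak p$. Applying $R\Gamma_{\mathfrak m}$ and taking $H^0$, we see that the composite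
$$L\xrightarrow{\ \cong\ }H^{j-1}_{\mathfrak m}(E_{\mathfrak p})\xrightarrow{\ \partial\ }H^j_{\mathfrak m}(X_{\mathfrak p})$$
is, up to sign, the map induced by $u\eta$. That map is $u$ times the isomorphism of Step 4, and $u$ is a unit of $S$. So $\partial$ is an isomorphism. In the long exact sequence
$$H^{i-1}_{\mathfrak m}(E_{\mathfrak p})\to H^i_{\mathfrak m}(X_{\mathfrak p})\to H^i_{\mathfrak m}(X'_{\mathfrak p})\to H^i_{\mathfrak m}(E_{\mathfrak p})\to H^{i+1}_{\mathfrak m}(X_{\mathfrak p})$$
we get the following. For $i<j-1$ both neighbors of $H^i_{\mathfrak m}(X'_{\mathfrak p})$ vanish. For $i=j-1$ it is the kernel of $\partial$, as $H^{j-1}_{\mathfrak m}(X_{\mathfrak p})=0$. For $i=j$ it is the cokernel of $\partial$, as $H^j_{\mathfrak m}(E_{\mathfrak p})=0$. So $H^i_{\mathfrak m}(X'_{\mathfrak p})=0$ for all $i\le j$, and $\operatorname{depth}X'_{\mathfrak p}>j$. $\square$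

**Construction of $C$.** The purpose is to remove the bad primes of $X_0=\Omega^{f(\mathfrak q)}(R/\mathfrak q)$, one component of $Z$ at a time. Off $V(\mathfrak q)$, $X_0$ is locally free (possibly zero), so no prime there is bad, and $\operatorname{depth}(X_0)_{\mathfrak q}=f(\mathfrak q)$ by (F1). So $B(X_0)\subseteq V(\mathfrak q)\setminus\{\mathfrak q\}$.

Suppose $X_i$ is f.g. with $B(X_i)\subseteq V(\mathfrak q)\setminus\{\mathfrak q\}$ and $\operatorname{depth}(X_i)_{\mathfrak q}=f(\mathfrak q)$. If $B(X_i)=\emptyset$, take $C=X_i$. Otherwise let $V(\mathfrak p)$ be an irreducible component of $Z(X_i)$. By the Consequence of Claim 1, $\mathfrak p$ is in $B(X_i)$ and minimal there; in particular $\mathfrak p\supsetneq\mathfrak q$. Let $X_{i+1}$ be the module from Claim 2 for $X_i$ and $\mathfrak p$.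

*The induction hypotheses persist.* As $\mathfrak q\notin V(\mathfrak p)$, $(\alpha)$ and $f(\mathfrak q)\le\operatorname{depth}R_{\mathfrak q}$ give $\operatorname{depth}(X_{i+1})_{\mathfrak q}=f(\mathfrak q)$. By $(\alpha)$ and $f\le\operatorname{depth}R_{(-)}$, no new bad prime appears off $V(\mathfrak p)$, and by $(\beta)$ the prime $\mathfrak p$ is no longer bad:
$$B(X_{i+1})\subseteq(B(X_i)\cup V(\mathfrak p))\setminus\{\mathfrak p\}\subseteq V(\mathfrak q)\setminus\{\mathfrak q\}.$$
As $V(\mathfrak p)\subseteq Z(X_i)$, it follows that $Z(X_{i+1})\subseteq Z(X_i)$.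

*The closed set strictly shrinks.* Since $\mathfrak p\notin B(X_{i+1})$, Claim 1 gives an open $U\ni\mathfrak p$ with $U\cap V(\mathfrak p)\cap B(X_{i+1})=\emptyset$. Remove from $U$ the other components of $Z(X_i)$. The result is an open neighborhood of $\mathfrak p$ that meets $B(X_{i+1})\subseteq Z(X_i)$ at most inside $U\cap V(\mathfrak p)$, hence not at all. So $\mathfrak p\notin Z(X_{i+1})$ and $Z(X_{i+1})\subsetneq Z(X_i)$.

As $\operatorname{Spec}R$ is a noetherian space, the process stops, with a f.g. module $C\in\mathcal D_f$ such that $\operatorname{depth}C_{\mathfrak q}=f(\mathfrak q)$. This proves (B1).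

## 12. The classes $\mathcal{RF}_n$ and the bijection

**Proof of (B2).** We have $\mathcal{RF}_n=\mathcal D_{f_n}$ and $f_n\le\operatorname{depth}R_{(-)}$; by (B1) it suffices to check (i) and (ii) for $f_n$. Both are trivial at $\mathfrak p$ if $f_n(\mathfrak p)=0$, so let $f_n(\mathfrak p)=\operatorname{depth}R_{\mathfrak p}-n$. Note that $\operatorname{depth}R_{\mathfrak q}-n\le f_n(\mathfrak q)$ always.

For (ii), let $U$ be the neighborhood of $\mathfrak q$ given by Lemma 10 with $X=R$. For $\mathfrak p\in U\cap V(\mathfrak q)$,
$$f_n(\mathfrak p)=\operatorname{depth}R_{\mathfrak p}-n=(\operatorname{depth}R_{\mathfrak q}-n)+\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}\le f_n(\mathfrak q)+\operatorname{depth}(R/\mathfrak q)_{\mathfrak p}.$$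
For (i), (F2) and (F3) give
$$f_n(\mathfrak p)=\operatorname{depth}\widehat{R_{\mathfrak p}}-n\le\operatorname{depth}(\widehat{R_{\mathfrak p}})_P+\dim\widehat{R_{\mathfrak p}}/P-n=(\operatorname{depth}R_{\mathfrak q}-n)+\operatorname{depth}\big((\widehat{R_{\mathfrak p}})_P/\mathfrak q(\widehat{R_{\mathfrak p}})_P\big)+\dim\widehat{R_{\mathfrak p}}/P ,$$
and $\operatorname{depth}R_{\mathfrak q}-n\le f_n(\mathfrak q)$. $\square$

**Proof of (B3).** Let $\mathcal X$ be a subcategory as in (B3). It contains $0$, a direct summand of $R$. Proposition 12 gives $\varinjlim\mathcal X=\mathcal D_f$ with $f(\mathfrak p)=\min_{C\in\mathcal X}\operatorname{depth}C_{\mathfrak p}\le\operatorname{depth}R_{\mathfrak p}$. A f.g. module in $\varinjlim\mathcal X$ is a direct summand of a module in $\mathcal X$, because its identity map factors through a term of the direct system. As $\mathcal X$ is closed under direct summands, $\mathcal X=\mathcal D_f\cap\operatorname{mod}R$. Hence $\mathcal D_f=\varinjlim(\mathcal D_f\cap\operatorname{mod}R)$ satisfies $(\mathsf{GL})$, and by (B1) $f$ satisfies (i) and (ii).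 So assigning to $\mathcal X$ its minimal depth function $f$, and then to $f$ the class $\mathcal D_f\cap\operatorname{mod}R$, gives back $\mathcal X$.

Conversely, let $f\le\operatorname{depth}R_{(-)}$ satisfy (i) and (ii). By Section 9, $\mathcal D_f\cap\operatorname{mod}R$ is a subcategory of the required kind, and the construction in Section 11 shows that $f(\mathfrak q)=\min\{\operatorname{depth}C_{\mathfrak q}\mid C\in\mathcal D_f\cap\operatorname{mod}R\}$ for every $\mathfrak q$, so its minimal depth function is $f$. The two assignments are mutually inverse. $\blacksquare$
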